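# Truncated interpolation series in $\mathcal{PW}^1_\pi$: bounded subsequences, and divergence that cannot be avoided

## 1. Integer samples, and the guess they suggest

Take a function whose spectrum lies in $[-\pi,\pi]$, sample it, and rebuild it from finitely many samples. If the spectrum is merely integrable, the natural guess is that truncation is always harmful: whatever good sampling set one uses, some function makes the truncated reconstructions grow without bound in the uniform norm as the number of samples tends to infinity. We make this precise and then test it.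

**Definition (Paley–Wiener spaces).** For $1\le p\le\infty$, $\mathcal{PW}^p_\pi$ is the space of entire functions
$$f(z)=\frac1{2\pi}\int_{-\pi}^{\pi}g(\omega)e^{iz\omega}\,d\omega,\qquad g\in L^p[-\pi,\pi],\qquad \|f\|_{\mathcal{PW}^p_\pi}=\Big(\frac1{2\pi}\int_{-\pi}^\pi|g|^p\,d\omega\Big)^{1/p}$$
(with the usual modification for $p=\infty$). The norm is that of the spectrum $g$, and $d\omega/2\pi$ is a probability measure on $[-\pi,\pi]$. Hence
$$\sup_{\mathbb R}|h|\le\|h\|_{\mathcal{PW}^1_\pi}\le\|h\|_{\mathcal{PW}^2_\pi}. \tag{1}$$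

**Definition (complete interpolating sequence).** Real points $\{t_k\}_{k\in\mathbb Z}$ form a complete interpolating sequence (CIS) for $\mathcal{PW}^2_\pi$ if for every $\{c_k\}\in\ell^2$ the problem $f(t_k)=c_k$, $k\in\mathbb Z$, has exactly one solution $f\in\mathcal{PW}^2_\pi$. We always index so that $t_k<t_{k+1}$, and write $\Lambda=\{t_k\}$.

The integers are a CIS: the values $f(k)$ are the Fourier coefficients of $g$. The set $\mathbb Z\setminus\{0\}$ is not, since $\frac{\sin\pi z}{\pi z}$ vanishes on all of it and uniqueness fails.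

**Definition (generating function and partial sums).** Put
$$\phi(z)=\lim_{R\to\infty}\prod_{|t_k|\le R,\ t_k\ne0}\Big(1-\frac z{t_k}\Big)$$
(times $z$ if $0\in\Lambda$), and
$$\phi_k(z)=\frac{\phi(z)}{\phi'(t_k)(z-t_k)},\qquad S_Nf(t)=\sum_{k=-N}^Nf(t_k)\phi_k(t),\qquad \|S_N\|=\|S_N\|_{\mathcal{PW}^1_\pi\to L^\infty(\mathbb R)} .$$

For $t_k=k$ one gets $\phi(z)=\frac{\sin\pi z}\pi$ and $\phi_k(t)=\frac{\sin\pi(t-k)}{\pi(t-k)}$.

The problem is taken from Holger Boche and Brendan Farrell, "Strong Divergence of Reconstruction Procedures for the Paley-Wiener Space $\mathcal{PW}^1_\pi$ and the Hardy Space $\mathcal H^1$", arXiv:1404.4400 (2014).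

**Conjecture.** Let $\{t_k\}$ be an arbitrary CIS, indexed so that $t_k<t_{k+1}$. Then there is $f_1\in\mathcal{PW}^1_\pi$ with
$$\lim_{N\to\infty}\Big(\max_{t\in\mathbb R}\Big|\sum_{k=-N}^Nf_1(t_k)\phi_k(t)\Big|\Big)=+\infty .$$

The word to watch is $\lim$: one function must be bad for all large $N$ at once.

**The integers by hand.** Let $f_\varepsilon$ have spectrum $g=\frac{2\pi}\varepsilon\mathbf 1_{[\pi-\varepsilon,\pi]}$. Then $\|f_\varepsilon\|_{\mathcal{PW}^1_\pi}=1$, and $f_\varepsilon(k)\to e^{i\pi k}=(-1)^k$ as $\varepsilon\to0$. At $x=N+\frac12$ we have $\phi_k(x)=\frac{(-1)^{N-k}}{\pi(N-k+1/2)}$ for $k\le N$. The two alternating signs cancel, and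
$$\lim_{\varepsilon\to0}(-1)^NS_Nf_\varepsilon(N+\tfrac12)=\frac1\pi\sum_{m=0}^{2N}\frac1{m+\frac12}\ \ge\ \frac1\pi\int_0^{2N+1}\frac{du}{u+\frac12}=\frac1\pi\log(4N+3).$$
For $N=0$ the sum is $\frac2\pi$, for $N=1$ it is $\frac{46}{15\pi}$. So $\|S_N\|\ge\frac1\pi\log(4N+3)$ for every $N$. This does not yet give one bad function for all $N$, but it points to the answer "yes".

**A second case by hand.** Let $\phi(z)=1-2\sin\pi z$, whose zeros are $t_{2n}=2n+\frac16$ and $t_{2n+1}=2n+1-\frac16$. These points form a CIS, by the Levin–Golovin theorem recalled in Section 2, because $|\sin\pi z-\frac12|$ is comparable to $e^{\pi|y|}$ for $|y|\ge1$. The function $1-2\sin\pi z$ is the generating function. Indeed it equals $-4\cos\frac{\pi(z+1/6)}2\sin\frac{\pi(z-1/6)}2$. Each of the two factors, divided by its value at $0$, is the symmetric product over its zeros, and changing the truncation rule adds at most one factor, which tends to $1$. Now $|\phi'(t_k)|=2\pi\cos\frac\pi6=\pi\sqrt3$,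 and at the midpoint $x$ of $(t_N,t_{N+1})$ we have $\phi(x)\in\{-1,3\}$. Test with samples $e^{i\pi t_k}$. The sign of $\phi_k(x)$ is $(-1)^{N-k}$ for $k\le N$, so
$$(-1)^N\sum_{k=-N}^{N}e^{i\pi t_k}\phi_k(x)=\sum_{k=-N}^Ne^{i\pi(t_k-k)}|\phi_k(x)|,\qquad \pi(t_k-k)=\pm\frac\pi6 .$$
The real part is at least $\cos\frac\pi6\sum_k\frac1{\pi\sqrt3\,|x-t_k|}$, which again grows like $\log N$.

Nevertheless the guess is wrong. What is true is the following.

**Theorem A.** There are a CIS $\{t_k\}$ with $t_k<t_{k+1}$, a constant $C$, and integers $N_j\to\infty$ such that $\max_{t\in\mathbb R}|S_{N_j}f(t)|\le C\|f\|_{\mathcal{PW}^1_\pi}$ for all $j$ and all $f\in\mathcal{PW}^1_\pi$. Moreover $S_{N_j}f\to f$ uniformly on $\mathbb R$ for every $f\in\mathcal{PW}^1_\pi$. Hence $\liminf_N\max_t|S_Nf(t)|<\infty$ for every $f$, and the conjecture fails. Uniform boundedness along $(N_j)$ persists for every other increasing indexing $t_{k+m}$ of the same set.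

**Theorem B.** For every CIS, $\limsup_N\|S_N\|=\infty$. Hence there is a residual set of $f\in\mathcal{PW}^1_\pi$ (a set with meager complement) with $\limsup_N\max_t|S_Nf(t)|=\infty$.

**Theorem C.** Let $\{t_k\}$ be a CIS with $\sup_{\mathbb R}|\phi|<\infty$, $\inf_k|\phi'(t_k)|>0$, and $|t_k-k-\theta|\le D<\frac12$ for all $k$, for some real $\theta$. Then some $f_1\in\mathcal{PW}^1_\pi$ satisfies $\lim_N\max_t|S_Nf_1(t)|=\infty$. (The sequence of Theorem A satisfies the first two conditions, so the third cannot be dropped.)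

So the conjecture is false as stated, true for every CIS with $\limsup$ in place of $\lim$, and true in the class of Theorem C. Theorem C is the hand computation pushed to its limit, so we prove it first. The point where it breaks shows how to build the counterexample.

Throughout, $z=x+iy$, and $C,c>0$ are constants that may change from line to line and do not depend on the running parameters ($N,j,x,t,\omega,L,\dots$) unless an index says so. For entire $F$ put $F^*(z)=\overline{F(\bar z)}$.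

## 2. Functions of type $\pi$ and general facts about a CIS

**Textbook facts on type $\pi$.** If $F$ is entire of exponential type at most $\pi$ and $|F|\le m$ on $\mathbb R$, then
$$|F'(x)|\le\pi m\quad(x\in\mathbb R),\qquad |F(x+iy)|\le me^{\pi|y|}. \tag{2}$$
The first inequality is Bernstein's. We also use the Plancherel–Pólya inequality: if the gaps of $\Lambda$ are bounded below, then $\sum_k|f(t_k)|^2\le C\|f\|_{\mathcal{PW}^2_\pi}^2$ on $\mathcal{PW}^2_\pi$.

**Definition (sine-type function).** For these notes, $F$ is of sine type if it is entire of exponential type $\pi$, has real zeros, and $ce^{\pi|y|}\le|F(z)|\le Ce^{\pi|y|}$ for $|y|\ge1$. The example is $\sin\pi z$.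

The Levin–Golovin theorem says that if a sine-type function has simple zeros $t_k$ with gaps bounded below, then $\{e^{it_k\omega}\}$ is a Riesz basis of $L^2(-\pi,\pi)$, that is, $\{t_k\}$ is a CIS (Levin, *Lectures on Entire Functions*, AMS 1996; Young, *An Introduction to Nonharmonic Fourier Series*).

**Standard facts for an arbitrary CIS.** The limit defining $\phi$ exists locally uniformly, $\phi$ is entire of exponential type and real on $\mathbb R$, and $\phi_k$ lies in $\mathcal{PW}^2_\pi$ and solves $\phi_k(t_m)=\delta_{km}$ (Levin; Young; Lyubarskii–Seip, *Rev. Mat. Iberoam.* 13 (1997)).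

The next consequences are short.

*Bounded interpolation.* Let $\mathcal I:\ell^2\to\mathcal{PW}^2_\pi$ send $c$ to its interpolant. If $c^{(n)}\to c$ in $\ell^2$ and $\mathcal Ic^{(n)}\to f$ in $\mathcal{PW}^2_\pi$, then by (1) values converge, so $f(t_k)=c_k$ and $f=\mathcal Ic$. By the closed graph theorem $\mathcal I$ is bounded. As $\phi_k$ is the image of the $k$-th unit vector,
$$\sup_{\mathbb R}|\phi_k|\le\|\phi_k\|_{\mathcal{PW}^2_\pi}\le C_0\qquad(k\in\mathbb Z). \tag{3}$$

*Separation.* By (2), $1=|\phi_k(t_k)-\phi_k(t_{k+1})|\le\pi C_0(t_{k+1}-t_k)$, so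
$$t_{k+1}-t_k\ge\frac1{\pi C_0}. \tag{4}$$

*Sampling and convergence in $\mathcal{PW}^2_\pi$.* By (4) and Plancherel–Pólya, the samples of $f\in\mathcal{PW}^2_\pi$ lie in $\ell^2$. By uniqueness $f=\mathcal I\{f(t_k)\}$, so $\|f\|\le C\|\{f(t_k)\}\|_{\ell^2}$. Moreover $S_Nf$ is $\mathcal I$ applied to the truncated samples, hence $S_Nf\to f$ in $\mathcal{PW}^2_\pi$ and, by (1), uniformly on $\mathbb R$. Trouble can only come from $f\in\mathcal{PW}^1_\pi\setminus\mathcal{PW}^2_\pi$.

*Monotonicity.* All zeros of $\phi$ are real and $|x+iy-t_k|$ increases with $|y|$. Comparing factors,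
$$|\phi(x+iy_1)|\le|\phi(x+iy_2)|\quad\text{if }|y_1|\le|y_2|. \tag{5}$$

*Maxima exist.* $S_Nf\in\mathcal{PW}^2_\pi$ tends to $0$ at $\pm\infty$ on $\mathbb R$ by the Riemann–Lebesgue lemma, so $\max_t|S_Nf(t)|$ makes sense. By (3), $\|S_N\|\le(2N+1)C_0<\infty$.

**Lemma 1 (size inside a gap).** Let $t_k\le\xi\le t_{k+1}$, $\mu_k=\min(|\phi'(t_k)|,|\phi'(t_{k+1})|)$ and $\rho_k(z)=\frac{\phi(z)}{(z-t_k)(z-t_{k+1})}$. Then for all real $\eta$
$$|\rho_k(\xi+i\eta)|\ge|\rho_k(\xi)|\ge\frac{\mu_k}{t_{k+1}-t_k}. \tag{6}$$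

*Proof.* The first inequality is the factorwise comparison of (5), with two factors removed. On $[t_k,t_{k+1}]$ the function $\rho_k$ has no zeros, and the second derivative of $\log|\rho_k|$ is $-\sum_{m\ne k,k+1}(x-t_m)^{-2}<0$. So $\log|\rho_k|$ is concave there and is at least the smaller of its endpoint values. These are the logarithms of $\frac{|\phi'(t_k)|}{t_{k+1}-t_k}$ and $\frac{|\phi'(t_{k+1})|}{t_{k+1}-t_k}$. $\square$

## 3. Sign alignment: proof of Theorem C

The plan is to copy the integer computation, with a single function in place of the family $f_\varepsilon$. This function should have spectrum in $L^1$ piled up at the edge $\pi$, so that $f_1(t)\approx e^{i\pi t}$ up to a factor decaying so slowly that it cannot destroy a factor $\log N$.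

**Step 1: a slowly decaying test function.** Let $s_0=e^{-2}$ and $a(s)=s^{-1}(\log\frac1s)^{-3/2}$ on $(0,s_0)$. Since $\frac{d}{ds}\,2(\log\frac1s)^{-1/2}=a(s)$, we have $\int_0^{\delta}a=2(\log\frac1\delta)^{-1/2}$, so $a$ is integrable. With $u=\log\frac1s\ge2$ we have $\log a=u-\frac32\log u$, which increases in $u$, so $a$ is decreasing in $s$. Also $sa(s)=u^{-3/2}$ is increasing in $s$. Put
$$h(t)=\int_0^{s_0}a(s)e^{-ist}\,ds,\qquad f_1(t)=e^{i\pi t}h(t).$$
The spectrum of $f_1$ is an integrable function on $[\pi-s_0,\pi]$, so $f_1\in\mathcal{PW}^1_\pi$. Let $T=|t|\ge e^3$, so that $\frac1T<s_0$. We split the integral at $\frac1T$.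

- The main part is $\int_0^{1/T}a=2(\log T)^{-1/2}$.
- The error there is $\int_0^{1/T}a\,|e^{-ist}-1|\,ds\le T\int_0^{1/T}sa(s)\,ds\le T\cdot\frac1T\cdot\frac1Ta(\tfrac1T)=(\log T)^{-3/2}$.
- By the second mean value theorem, the real and imaginary parts of $\int_{1/T}^{s_0}a(s)e^{-ist}ds$ are at most $\frac2Ta(\frac1T)=2(\log T)^{-3/2}$ in modulus.

Hence
$$h(t)=2(\log|t|)^{-1/2}\big(1+O(1/\log|t|)\big),$$
and in particular $\arg h(t)\to0$ as $|t|\to\infty$.

**Step 2: align the terms.** Let $x$ be the midpoint of $(t_N,t_{N+1})$. For $-N\le k\le N$, $\phi_k(t_k)=1$, and $\phi_k$ changes sign exactly at $t_{k+1},\dots,t_N$ between $t_k$ and $x$. So $\phi_k(x)=(-1)^{N-k}|\phi_k(x)|$ and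
$$(-1)^Ne^{-i\pi\theta}S_Nf_1(x)=\sum_{k=-N}^N|\phi_k(x)|\,e^{i\pi(t_k-k-\theta)}\,h(t_k). \tag{7}$$
Here $|\pi(t_k-k-\theta)|\le\pi D<\frac\pi2$. Choose $K_0$ so large that for $|k|\ge K_0$ we have $|\arg h(t_k)|\le\frac12(\frac\pi2-\pi D)$ and $|h(t_k)|\ge(\log|t_k|)^{-1/2}$. For $|k|\le N$ and $N$ large, $|t_k|\le N+|\theta|+1\le N^2$. So the real part of the $k$-th term is at least $c|\phi_k(x)|(\log N)^{-1/2}$ whenever $K_0\le|k|\le N$.

**Step 3: size of the weights.** The gaps lie in $[1-2D,1+2D]$. By Lemma 1 at the midpoint, with $\delta=t_{N+1}-t_N$, $|\phi(x)|\ge\frac{\delta^2}4\cdot\frac{\mu_N}\delta\ge\frac{1-2D}4\inf_m|\phi'(t_m)|>0$. Since $\phi=\phi'(t_0)(z-t_0)\phi_0$ has type at most $\pi$, Bernstein gives $|\phi'(t_k)|\le\pi\sup_{\mathbb R}|\phi|$. Hence $|\phi_k(x)|\ge\frac c{x-t_k}$ for $k\le N$. Also $x-t_k\le t_{N+1}-t_k\le N+1-k+2D\le2(N-k+1)$. So $|\phi_k(x)|\ge\frac{c'}{N-k+1}$.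

On the other side, $|\phi_k(x)|\le\frac{\sup|\phi|}{\inf|\phi'(t_m)|}\cdot\frac1{|x-t_k|}$, so the finitely many terms with $|k|<K_0$ tend to $0$ as $N\to\infty$.

**Step 4: sum.** All terms with $K_0\le|k|\le N$ have nonnegative real part. Keeping only $N/2\le k\le N$,
$$|S_Nf_1(x)|\ge c''(\log N)^{-1/2}\sum_{N/2\le k\le N}\frac1{N-k+1}-o(1)\ge c'''(\log N)^{1/2}-o(1)\to\infty.\qquad\blacksquare$$
The last clause of Theorem C, on the sequence of Theorem A, is checked at the end of Section 6.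

## 4. Logarithmic phases make the harmonic sum bounded

The sensible attempt on the full conjecture is to run Section 3 for any CIS. Look at (7). The weights are about $\frac1{N-k}$, and the phase of the $k$-th term is $\pi(t_k-k)$ up to a constant. The argument stops exactly where this phase may leave every half-turn. Nothing in the definition of a CIS forbids that, and the damage is real. Suppose that near some $N$ the phase behaves like $\frac12\log|N-k|$. Then the harmonic sum becomes $\sum_m\frac1m e^{\frac i2\log m}$, and this is bounded: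
$$\Big|\sum_{m=1}^nm^{-1+i/2}\Big|\le8\qquad(n\ge1). \tag{8}$$
Indeed $\big|m^{-1+i/2}-\int_m^{m+1}u^{-1+i/2}du\big|\le|{-1}+\tfrac i2|\,m^{-2}\le2m^{-2}$, these errors sum to at most $4$, and $\int_1^{n+1}u^{-1+i/2}du=\frac{(n+1)^{i/2}-1}{i/2}$ has modulus at most $4$.

So we want a CIS whose phases turn logarithmically, as seen from infinitely many truncation points $N_j$, on all scales from $1$ to $N_j$. Two tasks remain. We must build such a sequence and keep it a CIS. And we must control $S_{N_j}f(t)$ for all frequencies in $[-\pi,\pi]$ and all $t$, not only at the edge frequency and at midpoints.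

For the second task it is better to replace the sum by a contour integral along vertical lines through the truncation points. The logarithm then becomes $\int\frac{dy}y$, and the phases are replaced by one function of $y$. For the integers with $X=N+\frac12$, $\sin\pi(X+iy)=(-1)^N\cosh\pi y$, so
$$q(y):=\frac{e^{\pi y}}{\sin\pi(X+iy)}=(-1)^N\frac{e^{\pi y}}{\cosh\pi y}\longrightarrow2(-1)^N .$$
This $q$ does not rotate, and $\int_1^Yq(y)\frac{dy}y$ grows like $2\log Y$. We shall produce $q$ with $q(y)\approx\text{const}\cdot y^{-i/2}$ for $1\le y\le X$. Then $\int_1^Yq\frac{dy}y$ stays bounded, which is the continuous form of (8).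

For the first task we do not place the $t_k$ directly. We write $\Phi=\frac i2(E-E^*)$, where the zeros of $E$ lie below the real axis at $2k-i\beta_k$. The device has one feature that a hand computation shows. Take all $\beta_k=\beta$ constant. Then
$$E(z)=e^{-i\pi z/2}\,\frac{\sin\frac{\pi(z+i\beta)}2}{\sin\frac{\pi i\beta}2}=\frac{e^{\pi\beta/2}e^{-i\pi z}-e^{-\pi\beta/2}}{2\sinh\frac{\pi\beta}2},\qquad \Phi(z)=\frac{e^{\pi\beta/2}}{2\sinh\frac{\pi\beta}2}\,\sin\pi z .$$
So $\beta=1$ and $\beta=2$ give the same zeros $t_k=k$. Only a change of height leaves a trace. A change from height $1$ to height $2$ at the point $M$ contributes to the logarithmic derivative of $E$ roughly $\frac1{2y}$ at $M+iy$. As $y$ grows, the argument of $E(M+iy)$ then turns like $\frac12\log y$. This is the rotation that we want.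

## 5. A sine-type function built from zeros at two heights

**Step 1: the function.** Let $M_j=4^j$,
$$B=\{k\in\mathbb Z:\ \#\{i\ge1:M_i<2|k|\}\ \text{is odd}\},\qquad \beta_k=2\ (k\in B),\quad\beta_k=1\ (k\notin B),\qquad\lambda_k=2k-i\beta_k .$$
For instance $2|k|\in(4,16]$ gives $k\in B$, while $2|k|\le4$ and $2|k|\in(16,64]$ give $k\notin B$. Clearly $B=-B$ and $0\notin B$. Define
$$A(z)=\lim_{R\to\infty}\prod_{|k|\le R}\Big(1-\frac z{\lambda_k}\Big),\qquad E(z)=e^{-i\pi z/2}A(z),\qquad\Phi=\frac i2(E-E^*).$$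
The product converges locally uniformly, since $\frac1{\lambda_k}+\frac1{\lambda_{-k}}=\frac{2i\beta_k}{4k^2+\beta_k^2}$ and $\lambda_k\lambda_{-k}=-(4k^2+\beta_k^2)$ make the paired factors $1+O(k^{-2})$. Since $\overline{\lambda_k}=-\lambda_{-k}$, we have $A^*(z)=A(-z)$ and $E^*(z)=E(-z)$. So $\Phi$ is odd, and $\Phi^*=\Phi$, that is, $\Phi$ is real on $\mathbb R$.

**Step 2: a lattice sum.** For $Y\ge1$ and real $x$,
$$\sum_{k\in\mathbb Z}\frac1{(x-2k)^2+Y^2}\le2\Big(\frac1{Y^2}+\frac12\int_0^\infty\frac{du}{u^2+Y^2}\Big)=\frac2{Y^2}+\frac\pi{2Y}\le\frac4Y . \tag{9}$$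
On each side of $x$ the nearest point contributes at most $Y^{-2}$. Each further point is at most half the integral over the interval of length $2$ before it.

**Step 3: the size of $E$ in the upper half-plane.** We compare $A$ with the constant-height product. Let
$$A_0(z)=\frac{\sin\frac{\pi(z+i)}2}{\sin\frac{\pi i}2}=\lim_R\prod_{|k|\le R}\Big(1-\frac z{2k-i}\Big).$$
For $k\in B$ we have $\frac{1-z/(2k-2i)}{1-z/(2k-i)}=\frac{z-2k+2i}{z-2k+i}\cdot\frac{2k-i}{2k-2i}$, and pairing $\pm k$ in the last factor gives $\frac{4k^2+1}{4k^2+4}$. Hence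
$$A=\gamma_0A_0P,\qquad P(z)=\lim_R\prod_{k\in B,\,|k|\le R}\frac{z-2k+2i}{z-2k+i},\qquad\gamma_0=\prod_{k\in B,\,k>0}\frac{4k^2+1}{4k^2+4}\in(0,1).$$
For $y\ge0$ each factor of $P$ has squared modulus $1+\frac{2y+3}{(x-2k)^2+(y+1)^2}\ge1$. Since $2y+3\le3(y+1)$, (9) gives $\log|P|^2\le12$, so $1\le|P|\le e^6$. Also $\sinh\frac{\pi(y+1)}2\le|\sin\frac{\pi(z+i)}2|\le\cosh\frac{\pi(y+1)}2$. With $|e^{-i\pi z/2}|=e^{\pi y/2}$ we obtain
$$c_1e^{\pi y}\le|E(z)|\le C_1e^{\pi y}\qquad(y\ge0). \tag{10}$$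
So switching heights costs only bounded factors in modulus. All the action is in the argument.

**Step 4: the quotient $\Theta$ and the size of $\Phi$.** For $y\ge0$, $|z-\overline{\lambda_k}|\le|z-\lambda_k|$, hence $|A^*|\le|A|$. So $\Theta:=E^*/E=e^{i\pi z}A^*/A$ satisfies
$$|\Theta(z)|\le e^{-\pi y}\qquad(y\ge0). \tag{11}$$
Since $\Phi=\frac i2E(1-\Theta)$, and $|\Phi(\bar z)|=|\Phi(z)|$,
$$\tfrac12c_1e^{\pi|y|}\big(1-e^{-\pi|y|}\big)\le|\Phi(z)|\le C_1e^{\pi|y|}\qquad(z\in\mathbb C). \tag{12}$$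
In particular all zeros of $\Phi$ are real.

**Step 5: the zeros.** $E$ has no real zeros and $E(0)=1$. Write $E(x)=|E(x)|e^{-i\psi(x)}$ on $\mathbb R$ with $\psi$ continuous and $\psi(0)=0$. Since $E(-x)=\overline{E(x)}$, $\psi$ is odd. Moreover $\Phi(x)=-\operatorname{Im}E(x)=|E(x)|\sin\psi(x)$ and, as $\operatorname{Im}\frac1{x-2k+i\beta_k}=-\frac{\beta_k}{(x-2k)^2+\beta_k^2}$,
$$\psi'(x)=-\operatorname{Im}\frac{E'}E(x)=\frac\pi2+\sum_k\frac{\beta_k}{(x-2k)^2+\beta_k^2}\in\Big[\frac\pi2,10\Big]. \tag{13}$$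
The upper bound holds because the sum is at most $2\sum_k\frac1{(x-2k)^2+1}\le8$ by (9). So the zeros of $\Phi$ are the points $t_k$ with $\psi(t_k)=\pi k$. They satisfy $t_{-k}=-t_k$ and $\frac\pi{10}\le t_{k+1}-t_k\le2$. They are simple, with $|\Phi'(t_k)|=|E(t_k)|\psi'(t_k)\ge\frac{\pi c_1}2$.

**Step 6: it is a CIS, with generating function proportional to $\Phi$.** By (12), $\Phi$ is of sine type, and its zeros are simple and separated. By the Levin–Golovin theorem $\{t_k\}$ is a CIS. By Hadamard's theorem the zero-free function $\Phi(z)\big/\big(z\prod_{k\ge1}(1-z^2/t_k^2)\big)$ has the form $e^{\gamma z+\delta}$. It is even, so $\gamma=0$. As $t_{-k}=-t_k$, the denominator is exactly $\phi$. Hence $\phi=\Phi/\Phi'(0)$ and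
$$\phi_k(z)=\frac{\Phi(z)}{\Phi'(t_k)(z-t_k)} .$$

## 6. Bounded truncation at the odd switches: proof of Theorem A

**Step 1: reduction to a kernel.** Inserting $f(t_k)=\frac1{2\pi}\int g(\omega)e^{i\omega t_k}d\omega$,
$$S_Nf(t)=\frac1{2\pi}\int_{-\pi}^\pi g(\omega)K_N(t,\omega)\,d\omega,\qquad K_N(t,\omega)=\sum_{|k|\le N}e^{i\omega t_k}\phi_k(t).$$
So it suffices to find $N_j\to\infty$ with $|K_{N_j}(t,\omega)|\le C$ for all $t\in\mathbb R$, $|\omega|\le\pi$.

**Step 2: the truncation points.** Fix an odd $j$ and put $M=M_j$. By (13), $\psi(M+2)-\psi(M)\ge\pi$. So there is $X\in[M,M+2]$ with $\psi(X)=\pi(N+\frac12)$ for an integer $N=:N_j$, and then $t_N<X<t_{N+1}$. Since $\psi(M)\ge\frac\pi2M\ge2\pi$, we have $N\ge1$. The intervals $[M_j,M_j+2]$ are disjoint and $\psi$ is increasing, so $N_j$ increases strictly with $j$ and tends to infinity.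

**Step 3: $\Phi$ is large on the lines $\operatorname{Re}z=\pm X$.** On $\mathbb R$ we have $\Theta=\overline E/E=e^{2i\psi}$, so $\Theta(X)=-1$. For $0\le y\le\frac12$, $|z-\lambda_k|^2\ge(x-2k)^2+1$ and $|z-\overline{\lambda_k}|^2\ge(x-2k)^2+\frac14\ge\frac14\big((x-2k)^2+1\big)$. Hence by (9)
$$\Big|\frac{\Theta'}\Theta\Big|=\Big|i\pi+\sum_k\frac{\overline{\lambda_k}-\lambda_k}{(z-\overline{\lambda_k})(z-\lambda_k)}\Big|\le\pi+\sum_k\frac8{(x-2k)^2+1}\le\pi+32\le36 .$$
As $|\Theta|\le1$, we get $|\Theta(X+iy)+1|\le36y\le1$ for $0\le y\le\frac1{36}$, so $|1-\Theta|\ge1$ there. For $y\ge\frac1{36}$, (11) gives $|1-\Theta|\ge1-e^{-\pi/36}=:c_0$. So $|1-\Theta(X+iy)|\ge c_0$ for all $y\ge0$. With $\Phi=\frac i2E(1-\Theta)$, (10), (12) and the symmetries of $\Phi$,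
$$|\Phi(\pm X+iy)|\ge c_2e^{\pi|y|}\quad(y\in\mathbb R),\qquad|\Phi(\xi\pm iX)|\ge c_2e^{\pi X}\quad(\xi\in\mathbb R). \tag{14}$$

**Step 4: a contour formula.** Let $Q$ be the square with vertices $\pm X\pm iX$. The zeros of $\Phi$ inside $Q$ are $t_{-N},\dots,t_N$. The function $\zeta\mapsto\frac{e^{i\omega\zeta}\Phi(t)}{\Phi(\zeta)(t-\zeta)}$ has residue $e^{i\omega t_k}\phi_k(t)$ at $t_k$ and $-e^{i\omega t}$ at $\zeta=t$. So for $t\in\mathbb R\setminus\Lambda$, $|t|\ne X$,
$$K_N(t,\omega)=\mathbf 1_{|t|<X}\,e^{i\omega t}+\frac1{2\pi i}\oint_{\partial Q}\frac{e^{i\omega\zeta}\,\Phi(t)}{\Phi(\zeta)(t-\zeta)}\,d\zeta . \tag{15}$$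

**Step 5: keep $t$ away from $\pm X$.** We claim that it suffices to bound $K_N$ for $\big||t|-X\big|\ge d:=\frac1{2\pi}$. Put $F=K_N(\cdot,\omega)$. It has exponential type at most $\pi$, is bounded on $\mathbb R$ and tends to $0$ at $\pm\infty$, so $|F|$ attains its maximum at some $t_*$. If $\big||t_*|-X\big|<d$, move $t_*$ by $d$ away from the nearby point $X$ or $-X$. This gives $t'$ with $|t'-t_*|\le d$ and $\big||t'|-X\big|\ge d$ (recall $X\ge4$). By Bernstein, $|F(t_*)-F(t')|\le\pi d\|F\|_\infty=\frac12\|F\|_\infty$, so $\|F\|_\infty\le2|F(t')|$. Points of $\Lambda$ are covered by continuity.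

**Step 6: the easy parts of the contour.** By (12), $|\Phi(t)|\le C_1$ on $\mathbb R$. On the horizontal sides $|e^{i\omega\zeta}|\le e^{\pi X}$, $|t-\zeta|\ge X$, and the length is $2X$, so by (14) their contribution is at most $C$. On the parts $|\operatorname{Im}\zeta|\le1$ of the vertical sides, $|t-\zeta|\ge d$ and $|\Phi(\zeta)|\ge c_2$, so their contribution is at most $C$.

**Step 7: the four remaining pieces.** Put $q(y)=e^{\pi y}/\Phi(X+iy)$. On the upper right piece, $\zeta=X+iy$ with $1\le y\le X$, $e^{i\omega\zeta}=e^{i\omega X}e^{-\omega y}$ and $t-\zeta=(t-X)-iy$. For the other three use $\Phi(X-iy)=\overline{\Phi(X+iy)}$ and $\Phi(-X\pm iy)=-\Phi(X\mp iy)$. Up to unimodular factors each piece equals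
$$\frac{\Phi(t)}{2\pi}\int_1^Xe^{-sy}\,q^\sharp(y)\,\frac{dy}{\tau\pm iy},\qquad q^\sharp\in\{q,\bar q\},\quad s=\pi\pm\omega\in[0,2\pi],\quad\tau=t\mp X\in\mathbb R . \tag{16}$$
We now separate the parameters $s,\tau$ from the rotation. Let $J(y)=\int_1^yq(r)\frac{dr}r$ and $W(y)=e^{-sy}\frac y{\tau\pm iy}$. The integral in (16) is $\int_1^XW\,dJ$, or the same with $\bar J$. We have $|W|\le1$. Since $\big|\frac d{dy}\frac y{\tau\pm iy}\big|=\frac{|\tau|}{\tau^2+y^2}$ has integral at most $\frac\pi2$ over $(0,\infty)$, and $e^{-sy}$ has variation at most $1$, the variation of $W$ is at most $1+\frac\pi2$. As $J(1)=0$, integration by parts gives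
$$\Big|\int_1^XW\,dJ\Big|\le\Big(1+1+\frac\pi2\Big)\sup_{[1,X]}|J|\le4\sup_{[1,X]}|J| .$$
Everything is reduced to the bound $\sup_{1\le Y\le X}|J(Y)|\le C$.

**Step 8: replace $\Phi$ by $E$.** Let $q_0(y)=-2i\,e^{\pi y}/E(X+iy)$, so that $q=q_0/(1-\Theta)$. By (10), (11) and $|1-\Theta|\ge c_0$, $|q_0|\le C$ and $|q-q_0|=|q_0|\frac{|\Theta|}{|1-\Theta|}\le Ce^{-\pi y}$. So it suffices to bound $\int_1^Yq_0\frac{dy}y$.

**Step 9: the logarithmic derivative of $q_0$.** With $z=X+iy$, $y\ge1$, and $E=\gamma_0e^{-i\pi z/2}A_0P$,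
$$\frac{q_0'}{q_0}=\pi-i\frac{E'}E(z)=\pi-i\Big(-\frac{i\pi}2+\frac\pi2\cot\frac{\pi(z+i)}2+\frac{P'}P(z)\Big).$$
From $\cot w+i=\frac{2ie^{2iw}}{e^{2iw}-1}$ we get $\big|\cot\frac{\pi(z+i)}2+i\big|\le Ce^{-\pi y}$. The constants cancel: $\pi-i(-\frac{i\pi}2-\frac{i\pi}2)=0$. So $\frac{q_0'}{q_0}=-i\frac{P'}P(z)+O(e^{-\pi y})$. Writing $w_k=z-2k$, with $\operatorname{Im}w_k=y\ge1$,
$$\frac{P'}P(z)=\sum_{k\in B}\Big(\frac1{w_k+2i}-\frac1{w_k+i}\Big)=-i\sum_{k\in B}\frac1{(w_k+2i)(w_k+i)} .$$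
We evaluate this sum by three replacements.

*(a) From $B$ to a half-line.* Let $B'=\{k:2k>M\}$. Since $j$ is odd, indices with $2k\in(\frac M4,M]$ have an even count $j-1$ and are not in $B$, while those with $2k\in(M,4M]$ have the odd count $j$ and are in $B$. So $B$ and $B'$ agree for $\frac M4<2k\le4M$. For all other $k$ we have $|X-2k|\ge\frac34M$. This is clear if $2k\le\frac M4$, and if $2k>4M$ then $2k-X\ge3M-2\ge\frac34M$. The terms are at most $|w_k|^{-2}\le|X-2k|^{-2}$. So the error is at most $2\big((\frac34M)^{-2}+\frac12\int_{3M/4}^\infty u^{-2}du\big)=O(1/M)=O(1/X)$.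

*(b) From the product to a square.* Since $(w_k+2i)(w_k+i)=w_k^2+3iw_k-2$ and $|w_k+i|,|w_k+2i|\ge|w_k|\ge1$,
$$\Big|\frac1{(w_k+2i)(w_k+i)}-\frac1{w_k^2}\Big|\le\frac{3|w_k|+2}{|w_k|^4}\le\frac5{|w_k|^3},\qquad\sum_k\frac1{|w_k|^3}\le\frac1y\cdot\frac4y .$$
So the error is $O(y^{-2})$.

*(c) From the sum to an integral.* Put $r(u)=(z-u)^{-2}$. As $M$ is even, the points $2k>M$ are $M+2,M+4,\dots$, and $\big|r(2k)-\frac12\int_{2k-2}^{2k}r\big|\le\int_{2k-2}^{2k}|r'|$. Hence
$$\Big|\sum_{2k>M}r(2k)-\frac12\int_M^\infty r\Big|\le\int_{\mathbb R}\frac{2\,du}{((X-u)^2+y^2)^{3/2}}=\frac4{y^2} .$$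
Moreover, with $-2\le M-X\le0$,
$$\frac12\int_M^\infty\frac{du}{(u-z)^2}=\frac1{2(M-X-iy)}=\frac i{2y}+O(y^{-2}).$$

Altogether $\frac{P'}P(z)=-i\cdot\frac i{2y}+O(y^{-2})+O(X^{-1})=\frac1{2y}+O(y^{-2})+O(X^{-1})$, that is,
$$q_0'=-\frac i{2y}q_0+\eta\,q_0,\qquad|\eta(y)|\le C\big(y^{-2}+X^{-1}\big)\quad(1\le y\le X). \tag{17}$$

**Step 10: rotation makes the integral bounded.** By (17), $\frac{q_0}y=2i(q_0'-\eta q_0)$. Since $\int_1^X|\eta|\,dy\le C$, for $1\le Y\le X$
$$\Big|\int_1^Yq_0\,\frac{dy}y\Big|\le2\Big(2\sup|q_0|+\sup|q_0|\int_1^X|\eta|\,dy\Big)\le C .$$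
With Steps 1–8 this proves $\|S_{N_j}\|\le C$ for all odd $j$. We keep only these and relabel them.

**Step 11: convergence and re-indexing.** Let $f\in\mathcal{PW}^1_\pi$ and $h\in\mathcal{PW}^2_\pi$. By (1),
$$\|S_{N_j}f-f\|_\infty\le(C+1)\|f-h\|_{\mathcal{PW}^1_\pi}+\|S_{N_j}h-h\|_\infty .$$
The last term tends to $0$ by Section 2, and $\mathcal{PW}^2_\pi$ is dense in $\mathcal{PW}^1_\pi$. So $S_{N_j}f\to f$ uniformly on $\mathbb R$. In particular $\liminf_N\max_t|S_Nf(t)|<\infty$ for every $f$, so no $f_1$ as in the conjecture exists. For another increasing indexing $t_{k+m}$, the $N$-th partial sum differs from $S_Nf$ by at most $2|m|$ terms $f(t_k)\phi_k$. Each of these is at most $C_0\|f\|_{\mathcal{PW}^1_\pi}$ by (1) and (3), so uniform boundedness along $(N_j)$ persists. $\blacksquare$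

The last clause of Theorem C is now visible. Here $\phi=\Phi/\Phi'(0)$ is bounded on $\mathbb R$ by (12), and $\inf_k|\phi'(t_k)|>0$ by Step 5 of Section 5. So the first two conditions hold while the conclusion fails. It follows that $\sup_k|t_k-k-\theta|\ge\frac12$ for every real $\theta$: the phase in (7) does leave every half-turn.

## 7. Averaging over all truncations: proof of Theorem B

Theorem A shows that no argument that looks at one $N$ at a time can prove divergence, because some $N$ are harmless. So we assume that all $N$ are harmless and combine them. For each large real $x$ we use the truncation that cuts near $x$. The contour integral then shows that a certain integral $T_L(x)$, the analogue of $\int q\frac{dy}y$ at the cut $x$, is bounded. But $T_L$ extends to a bounded analytic function in the upper half-plane. High up on the imaginary axis there is no rotation, so $T_L(iY)$ is about $\log L$, while Poisson's formula says that it is an average of the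 bounded boundary values.

### 7.1. Density and growth estimates for an arbitrary CIS

By (4) fix $0<\sigma\le\frac14$ such that all gaps are at least $4\sigma$. By Section 2 a CIS is a set of sampling, so the Beurling–Landau theorem (Landau, *Acta Math.* 117 (1967)) applies: for every $\varepsilon>0$ there is $C_\varepsilon$ with
$$n_x(u):=\#\{k:|t_k-x|\le u\}\ge2(1-\varepsilon)u-C_\varepsilon\qquad(x\in\mathbb R,\ u\ge0). \tag{18}$$
For $\Lambda=\mathbb Z$ one has $n_x(u)\ge2u-1$. By (18) the gaps are at most some $\ell<\infty$.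

**Lemma 2 (vertical growth).** For $x\in\mathbb R$ and $0<Y_1<Y_2$,
$$\log\Big|\frac{\phi(x+iY_2)}{\phi(x+iY_1)}\Big|\ge(1-\varepsilon)\pi(Y_2-Y_1)-C_\varepsilon\log\frac{Y_2}{Y_1}. \tag{19}$$

*Proof.* Put $p(u)=\frac12\log\frac{u^2+Y_2^2}{u^2+Y_1^2}$. The left side is $\sum_kp(|x-t_k|)$, a series of positive terms. Since $p(a)=\int_a^\infty(-p')$, Fubini gives
$$\sum_kp(|x-t_k|)=\int_0^\infty n_x(u)(-p'(u))\,du,\qquad-p'(u)=\frac{u(Y_2^2-Y_1^2)}{(u^2+Y_1^2)(u^2+Y_2^2)}\ge0 .$$
Insert (18). Integrating by parts, $\int_0^\infty u(-p')\,du=\int_0^\infty p\,du=\frac\pi2(Y_2-Y_1)$, and $\int_0^\infty(-p')\,du=p(0)=\log\frac{Y_2}{Y_1}$. $\square$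

**Lemma 3 (comparison).** If $\zeta=\xi+i\eta$, $\operatorname{dist}(\zeta,\Lambda)\ge\sigma$ and $x\in\mathbb R$, then
$$|\phi(x-i)|\le C(1+|x-\xi|)\,|\phi(\zeta)|. \tag{20}$$

*Proof.* Let $t_k\le\xi\le t_{k+1}$. By Lemma 1, $|\phi(\zeta)|=|\zeta-t_k||\zeta-t_{k+1}||\rho_k(\zeta)|\ge\sigma^2\mu_k/\ell$. Let $m\in\{k,k+1\}$ be an index with $|\phi'(t_m)|=\mu_k$. By (2) and (3), $|\phi_m(x-i)|\le e^\pi C_0$, so $|\phi(x-i)|=|\phi_m(x-i)|\,\mu_k\,|x-i-t_m|\le C(1+|x-\xi|)\mu_k$, because $|\xi-t_m|\le\ell$. $\square$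

**Lemma 4 (no rotation at $i\infty$).** As $Y\to+\infty$,
$$\frac{\phi'}\phi(iY)\to-i\pi . \tag{21}$$

*Proof.* From $\phi=\phi'(t_0)(z-t_0)\phi_0$ and (3), $|\phi(u)|\le C(1+|u|)$ on $\mathbb R$. Also $\phi$ has exponential type and no zeros in $\mathbb C_+$. By the textbook representation (Boas, *Entire Functions*, Ch. 6; Koosis, *The Logarithmic Integral I*, Ch. III), $\int\frac{|\log|\phi(u)||}{1+u^2}du<\infty$ and, for some real $\tau$,
$$\log|\phi(z)|=\tau y+\frac y\pi\int_{\mathbb R}\frac{\log|\phi(u)|}{|z-u|^2}\,du\qquad(z\in\mathbb C_+).$$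
At $z=iY$ the integral is at most $\int\frac{|\log|\phi(u)||}{u^2+Y^2}du\to0$ in modulus, by dominated convergence. So $\tau=\lim\frac1Y\log|\phi(iY)|$. Since $|\phi(iY)|\le C(1+Y)e^{\pi Y}$, $\tau\le\pi$. By (19) with $x=0$, $Y_1=1$, $\tau\ge(1-\varepsilon)\pi$ for every $\varepsilon$. So $\tau=\pi$. The function
$$-i\pi z+\frac1{\pi i}\int\log|\phi(u)|\Big(\frac1{u-z}-\frac u{1+u^2}\Big)du$$
has real part $\log|\phi(z)|$ in $\mathbb C_+$, hence equals a branch of $\log\phi$ up to an imaginary constant. Differentiating,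
$$\frac{\phi'}\phi(z)=-i\pi+\frac1{\pi i}\int\frac{\log|\phi(u)|}{(u-z)^2}\,du,$$
and at $z=iY$ the last integral tends to $0$ as above. $\square$

### 7.2. Test functions and the averaged integral $T_L$

Suppose, for contradiction, that $\|S_N\|\le C_*$ for all $N$.

**Step 1: test functions near the frequency $-\pi$.** Let $b\ge0$ be a $C^\infty$ bump supported in $[\frac12,1]$ with $\int b=1$, and $\kappa(z)=\int b(\xi)e^{i\xi z}d\xi$. Estimating directly and after three integrations by parts,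
$$|\kappa(z)|\le e^{-y/2},\quad|\kappa(z)|\le C|z|^{-3}e^{-y/2}\quad(y\ge0);\qquad|\kappa(z)|\le e^{|y|},\quad|\kappa(z)|\le C|z|^{-3}e^{|y|}\quad(y<0).$$
Also $\kappa(is)=\int b(\xi)e^{-\xi s}d\xi>0$ for $s\ge0$, and $\kappa(is)\ge e^{-1}$ for $0\le s\le1$. For $L\ge1$ and $x\in\mathbb R$ put
$$f(\zeta)=f_{x,L}(\zeta)=e^{-i\pi\zeta}\kappa\Big(\frac{\zeta-x}L\Big)=\int b(\xi)e^{-i\xi x/L}e^{i(-\pi+\xi/L)\zeta}\,d\xi .$$
Its spectrum lies in $[-\pi+\frac1{2L},-\pi+\frac1L]$, and $\|f\|_{\mathcal{PW}^1_\pi}=\int b=1$.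

**Step 2: the function $T_L$.** For $\operatorname{Im}z\ge0$ and $s\ge1$ put
$$H_s(z)=e^{\pi s}\,\frac{\phi(z-i)}{\phi(z+is)},\qquad T_L(z)=\int_1^\infty H_s(z)\,\kappa(is/L)\,\frac{ds}{1+s}.$$
For the integers, $H_s(z)=e^{\pi s}\frac{\sin\pi(z-i)}{\sin\pi(z+is)}\to e^{\pi s}e^{-\pi-\pi s}=e^{-\pi}$ as $\operatorname{Im}z\to\infty$.

With $v=\operatorname{Im}z\ge0$, (5) gives $|\phi(z-i)|\le|\phi(\operatorname{Re}z+i(v+1))|$, since $|v-1|\le v+1$. Then (19) with $Y_1=v+1$, $Y_2=v+s$ (trivially for $s=1$), together with $\frac{v+s}{v+1}\le s$, gives $|H_s(z)|\le e^{\pi s-(1-\varepsilon)\pi(s-1)}s^{C_\varepsilon}$. So for every $\eta>0$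
$$|H_s(z)|\le C_\eta e^{\eta s}\qquad(\operatorname{Im}z\ge0,\ s\ge1). \tag{22}$$
Take $\eta=\frac1{4L}$. As $\kappa(is/L)\le e^{-s/(2L)}$, the integrand of $T_L$ is dominated by $C_Le^{-s/(4L)}$. It is continuous in $z$ on $\overline{\mathbb C_+}$ and analytic in $\mathbb C_+$, since $\phi(z+is)\ne0$. So $T_L$ is bounded and continuous on $\overline{\mathbb C_+}$ and analytic in $\mathbb C_+$.

### 7.3. Bounded truncations force bounded boundary values

**Claim.** There are $C'$, independent of $L$, and $x_0(L)$ such that $|T_L(x)|\le C'$ for all real $|x|\ge x_0(L)$.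

**Step 3: choose the truncation and the point.** Let $x>0$. There is $\tilde x$ with $|\tilde x-x|\le\frac12$ and $\operatorname{dist}(\tilde x,\Lambda)\ge\sigma$. If $x$ itself does not qualify, some $t_k$ is within $\sigma$ of $x$. Take $\tilde x=t_k+\sigma$, which is within $2\sigma\le\frac12$ of $x$ and at distance at least $3\sigma$ from the other points. Let $t_N<\tilde x<t_{N+1}$, let $x'$ be the midpoint of $(t_{-N-1},t_{-N})$, and put $\Delta=x-x'$. As $x\to\infty$, $N\to\infty$ and $\Delta\to\infty$; we take $x$ so large that $N\ge1$ and $x'<x-1$. Put $t=x-i$ and $f=f_{x,L}$. By (2) and the assumption, $|S_Nf(t)|\le C_*e^\pi$. We look one unit below the axis so that $t$ stays away from the contour.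

**Step 4: the contour.** Let $\gamma$ be the upward polygonal path whose pieces, listed from top to bottom, are
$$\{x+iy:y\ge1\},\quad[\tilde x+i,x+i],\quad[\tilde x-\tfrac i2,\tilde x+i],\quad[\tilde x-\tfrac i2,x+1-\tfrac i2],\quad\{x+1+iy:y\le-\tfrac12\}.$$
All its points have distance at least $\sigma$ from $\Lambda$ and at least $\frac12$ from $t$. It meets $\mathbb R$ only at $\tilde x$, and $t$ lies to its left. The region between $\operatorname{Re}\zeta=x'$ and $\gamma$ contains exactly $t_{-N},\dots,t_N$ from $\Lambda$, and it contains $t$. Apply the residue theorem to $\frac{f(\zeta)\phi(t)}{\phi(\zeta)(t-\zeta)}$ there, cut at $\operatorname{Im}\zeta=\pm V$. The residues are $f(t_k)\phi_k(t)$ at $t_k$ and $-f(t)$ at $t$.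

The horizontal edges vanish as $V\to\infty$. On top $|f|\le e^{(\pi-\frac1{2L})V}$, while by (19) $|\phi(\xi+iV)|\ge c_Le^{(\pi-\frac1{4L})V}|\phi(\xi+i)|$. At the bottom $|f|\le e^{-\pi V+V/L}\le e^{-(\pi-1)V}$, while $|\phi(\xi-iV)|\ge|\phi(\xi-i)|$. In both cases $\xi$ ranges over a compact interval, on which $|\phi(\xi\pm i)|$ is bounded below. Hence
$$S_Nf(t)=f(t)+\frac1{2\pi i}\int_\gamma\frac{f(\zeta)\phi(t)}{\phi(\zeta)(t-\zeta)}\,d\zeta-\frac1{2\pi i}\int_{\operatorname{Re}\zeta=x'}\frac{f(\zeta)\phi(t)}{\phi(\zeta)(t-\zeta)}\,d\zeta . \tag{23}$$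
The integrals converge absolutely by the bounds in Step 5.

**Step 5: estimate each term of (23).**

- We have $|f(t)|=e^{-\pi}|\kappa(-i/L)|\le e^{-\pi}e\le1$.
- On $\zeta=x+iy$, $y\ge1$: $t-\zeta=-i(1+y)$, $f(\zeta)=e^{-i\pi x}e^{\pi y}\kappa(iy/L)$ and $d\zeta=i\,dy$. The contribution is exactly $\frac i{2\pi}e^{-i\pi x}T_L(x)$.
- On the rest of $\gamma$, $|\operatorname{Re}\zeta-x|\le1$, so $|\phi(t)/\phi(\zeta)|\le C$ by (20). Also $|t-\zeta|\ge\frac12$, $|f|\le C$ for $|\operatorname{Im}\zeta|\le1$, and $|f(\zeta)|\le e^{-(\pi-1)|y|}$ for $y<0$. The contribution is at most $C$, uniformly in $L$ and $x$.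
- On the line $\zeta=x'+iy$ we have $|t-\zeta|\ge\Delta$ and $\operatorname{dist}(\zeta,\Lambda)\ge\sigma$. By (20), $|\phi(t)/\phi(\zeta)|\le C(1+\Delta)$. For $y\ge1$, (20) at $x'+i$ together with (19) gives $|\phi(t)/\phi(\zeta)|\le C_L(1+\Delta)e^{-(\pi-\frac1{4L})y}$. By Step 1, $|f(\zeta)|\le CL^3\Delta^{-3}e^{\pi y-\frac y{2L}}$ for $y\ge0$ and $|f(\zeta)|\le CL^3\Delta^{-3}e^{-(\pi-1)|y|}$ for $y<0$. So the integrand is at most $C_L\frac{1+\Delta}\Delta\Delta^{-3}$ times a function with finite integral over $y$ (namely $e^{-y/(4L)}$ for $y\ge1$). The contribution is at most $C_L\Delta^{-3}\le1$ for $x\ge x_0(L)$.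

Therefore $|T_L(x)|\le2\pi(C_*e^\pi+C+2)=:C'$.

**Step 6: negative $x$.** For $x<0$ let $t_{-N-1}<\tilde x<t_{-N}$, let $x'$ be the midpoint of $(t_N,t_{N+1})$ and $\Delta=x'-x$. Let $\gamma$ consist of $\{x+iy:y\ge1\}$, $[\tilde x+i,x+i]$, $[\tilde x-\frac i2,\tilde x+i]$, $[x-1-\frac i2,\tilde x-\frac i2]$, $\{x-1+iy:y\le-\frac12\}$. Now $t=x-i$ lies to the right of $\gamma$, between $\gamma$ and $\operatorname{Re}\zeta=x'$. In (23) the two integrals exchange signs, and all estimates are the same. This proves the claim. $\square$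

### 7.4. Poisson's formula gives the contradiction

**Step 7: an upper bound for $T_L(iY)$.** $T_L$ is bounded and analytic in $\mathbb C_+$ and continuous up to $\mathbb R$, so
$$|T_L(iY)|\le\frac Y\pi\int_{\mathbb R}\frac{|T_L(u)|}{u^2+Y^2}\,du\le C'+\sup_{|u|\le x_0(L)}|T_L(u)|\cdot\frac Y\pi\int_{-x_0(L)}^{x_0(L)}\frac{du}{u^2+Y^2}.$$
The last integral term tends to $0$ as $Y\to\infty$, so $\limsup_{Y\to\infty}|T_L(iY)|\le C'$.

**Step 8: a lower bound for $T_L(iY)$.** For $Y>1$, by (21),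
$$H_s(iY)=e^{\pi s}\exp\Big(-\int_{-1}^si\,\frac{\phi'}\phi(iY+iv)\,dv\Big)\longrightarrow e^{\pi s}e^{-\pi(s+1)}=e^{-\pi}\qquad(Y\to\infty).$$
The bound (22) with $\eta=\frac1{4L}$ allows dominated convergence, so
$$\lim_{Y\to\infty}T_L(iY)=e^{-\pi}\int_1^\infty\kappa(is/L)\frac{ds}{1+s}\ge e^{-\pi-1}\int_1^L\frac{ds}{1+s}=e^{-\pi-1}\log\frac{L+1}2 .$$
For $L$ large this exceeds $C'$, which does not depend on $L$. This is a contradiction.

**Step 9: from norms to functions.** So $\sup_N\|S_N\|=\infty$. Each $\|S_N\|$ is finite, hence $\limsup_N\|S_N\|=\infty$. By the Banach–Steinhaus theorem the set of $f\in\mathcal{PW}^1_\pi$ with $\sup_N\|S_Nf\|_\infty=\infty$ is residual. For each such $f$ every single $\|S_Nf\|_\infty$ is finite, so $\limsup_N\max_t|S_Nf(t)|=\infty$. $\blacksquare$
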